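\title{Almost total enumeration degrees are graph-cototal}

\begin{abstract}
We show that every almost total enumeration degree contains the complement of the graph of a total function. By a theorem of Andrews, Igusa, Miller and Soskova, the almost total degrees are the degrees of points of the Hilbert cube. We write the cube as a union of two subspaces, each of which embeds effectively into the countable power of $\omega$ with the cofinite topology. One subspace does not suffice, because every continuous map from the cube to that power is constant. We also construct a graph-cototal degree that is not almost total.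
\end{abstract}

\section{Introduction}\label{sec:intro}

Enumeration reducibility compares sets of natural numbers by their positive information: $A$ is reducible to $B$ if the elements of $A$ can be listed effectively from a listing of $B$, without ever using that a number is absent from $B$. Fix a computable bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ and the canonical coding of finite subsets of $\omega$ by numbers. For $W,B\subseteq\omega$ put
\[
\Gamma_W(B)=\{n:\langle n,D\rangle\in W\text{ for some finite }D\subseteq B\}.
\]
If $W$ is computably enumerable (c.e.), then $\Gamma_W$ is an \emph{enumeration operator}. We write $A\le_e B$ if $A=\Gamma(B)$ for some enumeration operator $\Gamma$, and $A\equiv_e B$ if $A\le_e B$ and $B\le_e A$. The classes of $\equiv_e$ are the \emph{enumeration degrees}, or \emph{e-degrees}. They are ordered by $\le_e$, and the least upper bound of two degrees is $\deg_e(A)\vee\deg_e(B)=\deg_e(A\oplus B)$, where $A\oplus B=\{2n:n\in A\}\cup\{2n+1:n\in B\}$.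

For a function $f$ from $\omega$, or from a subset of $\omega$, into $\omega$, let $G_f=\{\langle n,m\rangle:f(n)=m\}$ be its graph. We write $\overline A=\omega\setminus A$, and we call $f$ \emph{total} if its domain is $\omega$.

\begin{definition}\label{def:classes}
An e-degree $\mathbf a$ is
\begin{itemize}
\item \emph{total} if it contains $G_f$ for some total $f$;
\item \emph{graph-cototal} if it contains $\overline{G_f}$ for some total $f$;
\item \emph{almost total} if $\mathbf a\vee\mathbf b$ is total for every total degree $\mathbf b\not\le\mathbf a$.
\end{itemize}
\end{definition}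

A listing of $G_f$ reveals each value $f(n)$ after finitely many steps. A listing of $\overline{G_f}$ only says which values are wrong, and at each finite stage it has excluded finitely many of infinitely many candidates. An almost total degree becomes total as soon as one adds to it any total information that it does not already contain. The restriction $\mathbf b\not\le\mathbf a$ keeps the notion from collapsing: without it, taking for $\mathbf b$ the degree of the graph of the zero function would force $\mathbf a=\mathbf a\vee\mathbf b$ to be total. Every total degree is both graph-cototal and almost total (Lemma~\ref{lem:basic}), so we have two weakenings of totality of quite different form, and we wish to compare them. The following question comes from Kihara~\cite{Kihara}.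

\begin{quote}
\textbf{Question.} Is there an almost total degree that is not graph-cototal?
\end{quote}

The answer is no. The first step is to replace almost totality, which quantifies over all total degrees, by a concrete description. Let $Q=[0,1]^\omega$ be the Hilbert cube with the product topology. Fix a computable bijection between $\omega$ and $\omega\times\mathbb Q\times\{>,<\}$, and for $b\in\omega$ let
\[
U_b=\{x\in Q:x_i>q\}\ \text{ if $b$ codes $(i,q,>)$},\qquad U_b=\{x\in Q:x_i<q\}\ \text{ if $b$ codes $(i,q,<)$}.
\]
The sets $U_b$ form a subbasis of $Q$. For $x\in Q$ put $N_x=\{b:x\in U_b\}$. An e-degree is \emph{continuous} if it contains $N_x$ for some $x\in Q$~\cite{Miller}. We use one published theorem.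

\begin{theorem}[Andrews, Igusa, Miller, Soskova \cite{AIMS}]\label{thm:AIMS}
An e-degree is almost total if and only if it is continuous.
\end{theorem}

\begin{theorem}\label{thm:main}
Every continuous degree is graph-cototal. Hence there is no almost total degree that is not graph-cototal.
\end{theorem}

Theorem~\ref{thm:main} has a topological face. Let $\omega_{\mathrm{cof}}$ be $\omega$ with the cofinite topology, whose open sets are $\emptyset$ and the sets with finite complement. Every cofinite set is a finite intersection of sets $\omega\setminus\{m\}$, so the sets $\{h:h(n)\ne m\}$ form a subbasis of $(\omega_{\mathrm{cof}})^\omega$. Thus $\overline{G_f}$ lists the subbasic open sets of $(\omega_{\mathrm{cof}})^\omega$ that contain $f$, just as $N_x$ lists those of $Q$ that contain $x$. The most direct proof of Theorem~\ref{thm:main} would therefore be an effective embedding of $Q$ into $(\omega_{\mathrm{cof}})^\omega$. No such embedding exists; indeed every continuous map from $Q$ to $(\omega_{\mathrm{cof}})^\omega$ is constant, and on this evidence one would expect a counterexample to Theorem~\ref{thm:main}. But the reductions between $N_x$ and $\overline{G_f}$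 may depend on $x$, so it is enough to cover $Q$ by subspaces that embed effectively. Two subspaces suffice.

\begin{theorem}\label{thm:two}
\begin{itemize}
\item[(a)] There are enumeration operators $\Gamma_0,\Gamma_1$ such that for every $x\in Q$ there are $\Gamma\in\{\Gamma_0,\Gamma_1\}$ and a total $g$ with
\[
\Gamma(N_x)=\overline{G_g}\qquad\text{and}\qquad N_x=\{b:\langle b,0\rangle\in\overline{G_g}\}.
\]
Topologically, $Q$ is a union of two subspaces, each embeddable in $(\omega_{\mathrm{cof}})^\omega$.
\item[(b)] Two cannot be replaced by one. If $W\subseteq\omega$ is any set, c.e.\ or not, and for every $x\in Q$ there is a total $f_x$ with $\Gamma_W(N_x)=\overline{G_{f_x}}$, then $f_x$ does not depend on $x$. Correspondingly, every continuous map $Q\to(\omega_{\mathrm{cof}})^\omega$ is constant.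
\end{itemize}
\end{theorem}

The inclusion given by Theorem~\ref{thm:main} is proper.

\begin{theorem}\label{thm:strict}
There is a graph-cototal degree that is not almost total.
\end{theorem}

Section~\ref{sec:basic} treats the simplest cases, and Section~\ref{sec:one} proves Theorem~\ref{thm:two}(b). Section~\ref{sec:packing} reduces Theorem~\ref{thm:two}(a) to a geometric problem about families of disjoint closed sets. That problem is worked by hand in two coordinates in Section~\ref{sec:example} and solved in Section~\ref{sec:cube}. Section~\ref{sec:strict} proves Theorem~\ref{thm:strict} and depends only on Section~\ref{sec:basic}.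

\section{Basic facts and the simplest cases}\label{sec:basic}

We shall use the following properties of the maps $\Gamma_W$.
\begin{itemize}
\item[(E1)] $\Gamma_W$ is monotone and finitary: $B\subseteq B'$ implies $\Gamma_W(B)\subseteq\Gamma_W(B')$, and each $n\in\Gamma_W(B)$ lies in $\Gamma_W(D)$ for some finite $D\subseteq B$.
\item[(E2)] There are countably many enumeration operators, so every e-degree is countable.
\item[(E3)] For total $g$, we have $A\le_e G_g$ if and only if $A$ is c.e.\ in $g$. In particular, if $h$ is total and $h\le_T g$, then $G_h\le_e G_g$.
\item[(E4)] For every $W\subseteq\omega$ and $n\in\omega$, the set $\{x\in Q:n\in\Gamma_W(N_x)\}=\bigcup_{\langle n,D\rangle\in W}\bigcap_{b\in D}U_b$ is open in $Q$.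
\end{itemize}
For (E3), if $A=\Gamma_W(G_g)$ with $W$ c.e., then the oracle $g$ decides whether $D\subseteq G_g$, so $A$ is c.e.\ in $g$. Conversely, if $A$ is the set of inputs on which an oracle machine halts with oracle $g$, let $W$ consist of the pairs $\langle n,G_\sigma\rangle$ such that $\sigma$ is a finite partial function and the machine halts on input $n$ with all its oracle queries answered by $\sigma$; then $A=\Gamma_W(G_g)$.

We also note that $N_x$ determines $x$, because $x_i$ is the supremum of the rationals $q$ for which the code of $(i,q,>)$ lies in $N_x$.

\begin{lemma}\label{lem:basic}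
Let $f$ be total.
\begin{itemize}
\item[(i)] $\overline{G_f}\le_e G_f$.
\item[(ii)] If $f(n)\le\beta(n)$ for all $n$, with $\beta$ computable, then $G_f\le_e\overline{G_f}$.
\item[(iii)] A degree is total if and only if it contains a set $A$ with $\overline A\le_e A$.
\item[(iv)] Every total degree is graph-cototal and almost total.
\end{itemize}
\end{lemma}

\begin{proof}
(i) List $\langle n,m\rangle$ when some $\langle n,m'\rangle$ with $m'\ne m$ appears in $G_f$.

(ii) List $\langle n,m\rangle$ when $m\le\beta(n)$ and all $\langle n,m'\rangle$ with $m'\le\beta(n)$, $m'\ne m$, have appeared in $\overline{G_f}$.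

(iii) A total degree contains such a set by (i). Conversely, if $\overline A\le_e A$ and $\chi$ is the characteristic function of $A$, then $G_\chi\equiv_e A\oplus\overline A\equiv_e A$.

(iv) By the proof of (iii), a total degree contains $G_\chi$ for a $\{0,1\}$-valued total $\chi$, and $G_\chi\equiv_e\overline{G_\chi}$ by (i) and (ii). For almost totality, if $f,g$ are total, then $G_f\oplus G_g\equiv_e G_h$ where $h(2n)=f(n)$ and $h(2n+1)=g(n)$.
\end{proof}

Many points of $Q$ are covered by this lemma alone.

\begin{example}\label{ex:irrational}
Suppose that only finitely many coordinates of $x\in Q$ are rational. If $x_i$ is irrational, then the code of $(i,q,>)$ is missing from $N_x$ exactly when the code of $(i,q,<)$ is present, and conversely. The finitely many rational coordinates can be written into the operator, which then decides the codes that concern them. Hence $\overline{N_x}\le_e N_x$, and $\deg_e(N_x)$ is total and graph-cototal.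
\end{example}

When infinitely many coordinates are rational, their positions and values are no longer a finite amount of advice, and this argument gives nothing. A coincidence $x_i=q$ is never witnessed by a finite part of $N_x$. The proof of Theorem~\ref{thm:main} must work without detecting such coincidences, with one bit of advice for the whole point.

\section{One operator is not enough}\label{sec:one}

The closed subsets of $\omega_{\mathrm{cof}}$ are $\omega$ and the finite sets. So a map $F$ from a space $X$ to $\omega_{\mathrm{cof}}$ is continuous exactly when all fibers $F^{-1}(m)$ are closed, and a continuous map $X\to(\omega_{\mathrm{cof}})^\omega$ is the same thing as a sequence of partitions of $X$, each into countably many closed sets. The obstruction on $Q$ is Sierpi\'nski's theorem (1918): \emph{a continuum, that is, a nonempty compact connected metrizable space, is not the union of a countable family of at least two pairwise disjoint nonempty closed sets.} For finite families this is just connectedness. The cube $Q$ is a continuum.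

\begin{proof}[Proof of Theorem~\ref{thm:two}(b)]
Suppose that $\Gamma_W(N_x)=\overline{G_{f_x}}$ with $f_x$ total, for every $x\in Q$. Fix $n$. The sets
\[
C_m=\{x\in Q:f_x(n)=m\}=\{x\in Q:\langle n,m\rangle\notin\Gamma_W(N_x)\}\qquad(m\in\omega)
\]
are closed by (E4), which holds for arbitrary $W$. They are pairwise disjoint, and they cover $Q$ because each $f_x$ is total. By Sierpi\'nski's theorem only one $C_m$ is nonempty, so $f_x(n)$ does not depend on $x$. As $n$ was arbitrary, $f_x$ does not depend on $x$. If $F:Q\to(\omega_{\mathrm{cof}})^\omega$ is continuous, then for each $n$ the sets $\{x:F(x)(n)=m\}$ are closed, pairwise disjoint and cover $Q$, so in the same way $F(x)(n)$ does not depend on $x$, and $F$ is constant.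
\end{proof}

Consequently no single operator $\Gamma$ has the property that, for every $x\in Q$, the set $\Gamma(N_x)$ is the complement of the graph of a total function and $\Gamma(N_x)\equiv_e N_x$. For $\Gamma(N_x)$ would be the same set for all $x$, so all $N_x$ would lie in one degree; but there are uncountably many sets $N_x$, and a degree is countable by (E2). Likewise $Q$ does not embed in $(\omega_{\mathrm{cof}})^\omega$. The number two in Theorem~\ref{thm:two}(a) is optimal.

\section{From disjoint closed sets to complements of graphs}\label{sec:packing}

The previous section tells us what to look for: subspaces $X\subseteq Q$ that can be partitioned into countably many closed sets, finely enough to recover the topology. We now isolate an effective form of this property and show that it yields the operators of Theorem~\ref{thm:two}(a).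

A \emph{box of scale $r$}, with data $(r;a_0,\dots,a_{r-1})$ where the $a_i$ are integers, is the set $\{x\in Q:a_i\le 2^rx_i\le a_i+1\text{ for all }i<r\}$. It confines each of the first $r$ coordinates to an interval of length $2^{-r}$.

\begin{definition}\label{def:packing}
A \emph{packing scheme} consists of uniformly computable sets $I_0,I_1,\dots\subseteq\omega$, called \emph{levels}, and, for each $\iota\in I=\bigcup_kI_k$, a set $S_\iota\subseteq Q$ and a box $R_\iota$, such that the following hold.
\begin{itemize}
\item[(P1)] \emph{Disjointness.} For each $k$ and all distinct $\iota,\kappa\in I_k$, $S_\iota\cap S_\kappa=\emptyset$.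
\item[(P2)] \emph{Effective closedness.} There is an enumeration operator $\Delta$ such that, for all $x\in Q$ and $\iota\in I$, we have $\iota\in\Delta(N_x)$ if and only if $x\notin S_\iota$.
\item[(P3)] \emph{Smallness.} $S_\iota\subseteq R_\iota$, the data of $R_\iota$ are computable from $\iota$, and the scale of $R_\iota$ is at least $k$ whenever $\iota\in I_k$.
\end{itemize}
The \emph{core} of the scheme is $X=\bigcap_k\bigcup_{\iota\in I_k}S_\iota$.
\end{definition}

By (P2) and (E4), each $S_\iota$ is closed. By (P1), a point $x$ of the core determines a unique index $\iota_k\in I_k$ with $x\in S_{\iota_k}$, for each $k$.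

\begin{proposition}\label{prop:coding}
Let $X$ be the core of a packing scheme. There is an enumeration operator $\Gamma$ such that for every $x\in X$ there is a total $g_x$ with $\Gamma(N_x)=\overline{G_{g_x}}$ and $N_x=\{b:\langle b,0\rangle\in\overline{G_{g_x}}\}$. The map $x\mapsto g_x$ is a topological embedding of $X$ into $(\omega_{\mathrm{cof}})^\omega$.
\end{proposition}

The obvious candidate is the function $k\mapsto\iota_k$. The complement of its graph is reducible to $N_x$ by (P2), but a finite part of that complement only says that $x$ avoids finitely many of the sets $S_\kappa$, and it is not apparent how to conclude from this that $x\in U_b$. So we build the converse reduction into the function: we let $g_x(b)=0$ exactly when $x\notin U_b$, and then the single negative fact $g_x(b)\ne0$ says that $b\in N_x$. The price is that a positive value must be found for $g_x(b)$ when $x\in U_b$, and that $N_x$ must refute every wrong positive value. When $x\notin U_b$ all positive values are wrong, so each positive value should stand for a closed subset of $U_b$. One might take the first $\iota_s$ whose box is visibly inside $U_b$. But then a later $\iota_{s'}$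 with the same property is a wrong value, and (P2) does not refute it, since $x\in S_{\iota_{s'}}$. We therefore let the value be the whole sequence $(\iota_0,\dots,\iota_s)$, so that being first is a decidable property of the value itself.

\begin{proof}[Proof of Proposition~\ref{prop:coding}]
Let $\iota\in I$, let $(r;a_0,\dots,a_{r-1})$ be the data of $R_\iota$, and let $b$ code a triple with coordinate $i$ and rational $q$. We say that $\iota$ \emph{certifies} $b$ if $i<r$ and either $b$ codes $(i,q,>)$ and $a_i>2^rq$, or $b$ codes $(i,q,<)$ and $a_i+1<2^rq$. This is decidable by (P3), and it has two properties.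
\begin{itemize}
\item[(C1)] If $\iota$ certifies $b$, then $S_\iota\subseteq U_b$.
\item[(C2)] If $x\in S_\iota\cap U_b$, $r>i$ and $2^{-r}<|x_i-q|$, then $\iota$ certifies $b$.
\end{itemize}
For (C1), a point $y\in S_\iota\subseteq R_\iota$ satisfies $2^ry_i\ge a_i>2^rq$ in the first case and $2^ry_i\le a_i+1<2^rq$ in the second. For (C2), if $b$ codes $(i,q,>)$, then $x_i>q+2^{-r}$, so $a_i\ge2^rx_i-1>2^rq$; if $b$ codes $(i,q,<)$, then $x_i<q-2^{-r}$, so $a_i+1\le2^rx_i+1<2^rq$.

A \emph{$b$-chain} is a sequence $(\kappa_0,\dots,\kappa_s)$ with $\kappa_t\in I_t$ for all $t\le s$, such that $\kappa_s$ certifies $b$ and no $\kappa_t$ with $t<s$ does. Fix a computable injective coding, with computable range, of finite sequences of numbers by positive integers, and identify sequences with their codes. It is decidable whether $u>0$ is a $b$-chain. For $b,u\in\omega$ define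
\[
F_{b,u}=\begin{cases}
Q\setminus U_b&\text{if }u=0,\\
S_{\kappa_0}\cap\dots\cap S_{\kappa_s}&\text{if $u=(\kappa_0,\dots,\kappa_s)$ is a $b$-chain},\\
\emptyset&\text{otherwise.}
\end{cases}
\]

\emph{For fixed $b$ the sets $F_{b,u}$ are pairwise disjoint.} If $u=(\kappa_0,\dots,\kappa_s)$ is a $b$-chain, then $F_{b,u}\subseteq S_{\kappa_s}\subseteq U_b$ by (C1), so $F_{b,u}\cap F_{b,0}=\emptyset$. Let $u'=(\kappa'_0,\dots,\kappa'_{s'})$ be another $b$-chain. Only the last entry of a $b$-chain certifies $b$, so neither of $u,u'$ is a proper initial segment of the other. Hence $\kappa_t\ne\kappa'_t$ for some $t\le\min(s,s')$, and $S_{\kappa_t}\cap S_{\kappa'_t}=\emptyset$ by (P1).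

\emph{For fixed $b$ the sets $F_{b,u}$ cover $X$.} Let $x\in X$. If $x\notin U_b$, then $x\in F_{b,0}$. If $x\in U_b$, then $|x_i-q|>0$, and the scale of $R_{\iota_k}$ is at least $k$ by (P3); so $\iota_k$ certifies $b$ for all large $k$, by (C2). If $s$ is least such that $\iota_s$ certifies $b$, then $u=(\iota_0,\dots,\iota_s)$ is a $b$-chain and $x\in F_{b,u}$.

\emph{The operator.} Let $\Delta=\Gamma_{W'}$, with $W'$ c.e., be as in (P2). Let $W$ consist of the pairs $\langle\langle b,0\rangle,\{b\}\rangle$ for all $b$; the pairs $\langle\langle b,u\rangle,\emptyset\rangle$ for $u>0$ not a $b$-chain; and the pairs $\langle\langle b,u\rangle,D\rangle$ where $u=(\kappa_0,\dots,\kappa_s)$ is a $b$-chain and $\langle\kappa_t,D\rangle\in W'$ for some $t\le s$. Then $W$ is c.e., and the three kinds of pairs match the three cases in the definition of $F_{b,u}$: we have $x\notin F_{b,0}$ if and only if $b\in N_x$; we always have $x\notin\emptyset$; and $x\notin S_{\kappa_0}\cap\dots\cap S_{\kappa_s}$ if and only if $\kappa_t\in\Delta(N_x)$ for some $t\le s$. So $\Gamma=\Gamma_W$ satisfies $\Gamma(N_x)=\{\langle b,u\rangle:x\notin F_{b,u}\}$ for all $x\in Q$.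

For $x\in X$ let $g_x(b)$ be the unique $u$ with $x\in F_{b,u}$. Then $g_x$ is total and $\overline{G_{g_x}}=\{\langle b,u\rangle:x\notin F_{b,u}\}=\Gamma(N_x)$. Moreover $\langle b,0\rangle\in\overline{G_{g_x}}$ if and only if $x\in U_b$, that is, $b\in N_x$.

\emph{The embedding.} The preimage of the subbasic open set $\{h:h(b)\ne u\}$ under $x\mapsto g_x$ is $\{x\in X:\langle b,u\rangle\in\Gamma(N_x)\}$, which is open in $X$ by (E4); so the map is continuous. It is injective because $g_x$ determines $N_x$ and $N_x$ determines $x$. It sends $U_b\cap X$ onto the set of those $h$ in its image with $h(b)\ne0$, which is open in the image; since the sets $U_b\cap X$ form a subbasis of $X$, the inverse is continuous.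
\end{proof}

It remains to find two packing schemes whose cores cover $Q$.

\section{Two colors, first at one scale and then at two}\label{sec:example}

There are two difficulties: to cover the cube at a fixed scale by two families of disjoint small closed sets, and to combine the scales. Both are visible in two coordinates. Throughout the rest of the paper let
\[
J_j=[2^{-j},2^{1-j}],\qquad J_j^\circ=(2^{-j},2^{1-j})\qquad(j\in\omega).
\]
These intervals have the following properties.
\begin{itemize}
\item[(J1)] $J_j\cap J_{j'}=\emptyset$ if $|j-j'|\ge2$.
\item[(J2)] $J_j\cap J_{j'}^\circ=\emptyset$ if $j\ne j'$.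
\item[(J3)] The intervals $J_j^\circ$ and the points $2^{-j}$ $(j\in\omega)$ partition $(0,2)$, and $2^{-j}\in J_j\cap J_{j+1}$.
\end{itemize}

\subsection*{One scale}
In one dimension we may color the intervals $[0,\frac14],[\frac14,\frac12],[\frac12,\frac34],[\frac34,1]$ alternately. In two dimensions the checkerboard fails, because diagonal neighbors have the same color and share a vertex. The remedy is to use infinite families, which packing schemes allow. Partition a closed square of the grid, rescaled to $[0,1]^2$, into its four vertices, four open edges and open face. On the face let $\delta(s,t)=\min(s,1-s,t,1-t)$, on an edge with coordinate $s$ let $\delta=\min(s,1-s)$, and at a vertex let $\delta=1$. In each of these nine pieces, call the set where $\delta\in J_j$ the \emph{$j$th shell}. In the face, the first shell is the center, the second is $[\frac14,\frac34]^2$, the third is $[\frac18,\frac78]^2\setminus(\frac14,\frac34)^2$, and so on (Figure~\ref{fig:shells}). Each shell is closed in the square, since $\delta\ge2^{-j}$ keeps it away from the boundary of its piece. Shells of different pieces are disjoint, and shells of the same piece and the same parity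 are disjoint by (J1). All shells together cover the square, since $0<\delta\le1$. The function $\delta$ has reduced the coloring problem to the one-dimensional one, and this works in every dimension.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=6.4]
\draw[gray,thin] (0,0) rectangle (1,1);
\fill[gray!45] (0.25,0.25) rectangle (0.75,0.75);
\fill[gray!45,even odd rule] (0.0625,0.0625) rectangle (0.9375,0.9375) (0.125,0.125) rectangle (0.875,0.875);
\fill[gray!45,even odd rule] (0.0156,0.0156) rectangle (0.9844,0.9844) (0.0313,0.0313) rectangle (0.9687,0.9687);
\foreach \p/\q in {0.25/0.75,0.0625/0.125,0.875/0.9375,0.0156/0.0313,0.9687/0.9844}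
  \draw[line width=1.6pt] (\p,0)--(\q,0) (\p,1)--(\q,1) (0,\p)--(0,\q) (1,\p)--(1,\q);
\fill (0,0) circle (0.009) (1,0) circle (0.009) (0,1) circle (0.009) (1,1) circle (0.009);
\node at (0.5,0.5) {$j=2$};
\node at (0.5,0.094) {\scriptsize $j=4$};
\end{tikzpicture}
\caption{The closed unit square is split into vertices, open edges and the open face; $\delta$ is the distance to the boundary of the edge or face, and $\delta=1$ at a vertex. Shown are the sets $2^{-j}\le\delta\le2^{1-j}$ for even $j\le6$: gray in the face, thick segments on the edges, dots at the vertices. They are closed and pairwise disjoint. The sets for odd $j$ cover the gaps.}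
\label{fig:shells}
\end{figure}

\subsection*{Two scales}
At scale $r$ we apply this construction to the grid of mesh $2^{-r}$ in the first $r$ coordinates of $Q$. The first attempt is to let level $k$ of one scheme consist of the even shells of scale $k$, and level $k$ of the other of the odd shells. This fails because the parity of a point changes with the scale. Consider the piece $0<x_0<\frac12$ of scale $1$ and the piece $0<x_0,x_1<\frac14$ of scale $2$, with the functions
\[
\delta=\min(2x_0,\,1-2x_0),\qquad\delta'=\min(4x_0,\,1-4x_0,\,4x_1,\,1-4x_1).
\]
A point with $x_0=\frac3{16}$ and $x_1=\frac3{64}$ has $\delta=\frac38\in J_2^\circ$ and $\delta'=\frac3{16}\in J_3^\circ$. By (J2) it lies in no odd shell of scale $1$ and in no even shell of scale $2$, so it belongs to neither core.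

What survives is that every point has one of the two parities at infinitely many scales. So level $k$ of the odd scheme should catch a point at the $(k+1)$st time that it falls into an odd shell, and one level then contains shells of different scales. These must be made disjoint. In our piece of scale $1$, the first two odd shells are
\[
\{x_0=\tfrac14\}\quad(j=1),\qquad\{x_0\in[\tfrac1{16},\tfrac18]\cup[\tfrac38,\tfrac7{16}]\}\quad(j=3).
\]
The points between them form the set $V=\{\delta\in J_2^\circ\}=\{x_0\in(\frac18,\frac14)\cup(\frac14,\frac38)\}$. They are not caught at scale $1$ and must wait. At scale $2$, look at the points with $x_1=\frac1{16}$. Those with $\frac1{16}\le x_0\le\frac3{16}$ have $\delta'=\frac14\in J_3$. So the odd shell $\{\delta'\in J_3\}$ meets the odd shell of scale $1$ with $j=3$, and the two cannot be on the same level. Intersecting $\{\delta'\in J_3\}$ with $V$ restores disjointness but destroys closedness, as we see by letting $x_0$ decrease to $\frac18$.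

The way out is to treat the boundary of $V$ as we treated the boundary of a grid piece. The function $\tau_V=\min(\delta-\frac14,\frac12-\delta)$ is continuous and positive exactly on $V$, and we form the shells of scale $2$ from $\tau=\min(\tau_V,\delta')$ in place of $\delta'$. For $x_1=\frac1{16}$ and $\frac18<x_0<\frac14$ we have $\tau_V=\min(2x_0-\frac14,\frac12-2x_0)$ and $\delta'=\min(\frac14,1-4x_0)$. Since $\tau_V\le\frac18$ and $\frac12-2x_0\le1-4x_0$, we get $\tau=\tau_V$ there, and the odd shells of $\tau$ cut out
\[
x_0=\tfrac3{16}\quad(j=3),\qquad x_0\in[\tfrac9{64},\tfrac5{32}]\cup[\tfrac7{32},\tfrac{15}{64}]\quad(j=5),\qquad\dots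
\]
These sets are closed, lie inside $V$, and approach $\frac18$ and $\frac14$ without reaching them. The points where $\tau\in J_j^\circ$ with $j$ even wait again, and at scale $3$ their gap receives its own function. The general construction iterates this step and records the history of a point in a word.

\section{The decomposition of the Hilbert cube}\label{sec:cube}

\begin{proposition}\label{prop:decomp}
There are two packing schemes whose cores $X_0,X_1$ satisfy $X_0\cup X_1=Q$.
\end{proposition}

\subsection*{Cells}
A \emph{cell of scale $r$} is a pair $c=(Z,(a_i)_{i<r})$, where $Z\subseteq\{0,\dots,r-1\}$ and the $a_i$ are integers with $0\le a_i\le2^r$ for $i\in Z$ and $0\le a_i<2^r$ for $i\notin Z$. Put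
\begin{align*}
E_c&=\{x\in Q:2^rx_i=a_i\text{ for all }i\in Z\},\\
\delta_c(x)&=\min\bigl(\{1\}\cup\{2^rx_i-a_i,\ a_i+1-2^rx_i:\ i<r,\ i\notin Z\}\bigr),\\
\hat c&=\{x\in E_c:\delta_c(x)>0\},
\end{align*}
and let $R_c$ be the box with data $(r;a_0,\dots,a_{r-1})$. The set $E_c$ is closed, and $\delta_c$ is continuous on all of $Q$ with $\delta_c\le1$. The set $\hat c$ consists of the points with $2^rx_i=a_i$ for $i\in Z$ and $a_i<2^rx_i<a_i+1$ for the other $i<r$; these are the vertices, open edges and open faces of Section~\ref{sec:example}. In particular $\hat c\subseteq R_c$. For fixed $r$ the finitely many sets $\hat c$ partition $Q$: for each $i<r$ the number $2^rx_i\in[0,2^r]$ either is an integer or lies strictly between two consecutive integers, and this determines $Z$ and the $a_i$.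

\subsection*{Words}
A \emph{letter of scale $r$} is a triple $(c,j,\circ)$, called \emph{open}, or $(c,j,\bullet)$, called \emph{boundary}, where $c$ is a cell of scale $r$ and $j\in\omega$. A \emph{word} is a finite sequence $w=\ell_0\cdots\ell_{r-1}$ in which $\ell_t$ has scale $t$; its length is $|w|=r$. The word $w$ will name the set $V_w$ of points with history $w$. This set is in general neither open nor closed, and we present it, like $\hat c$ and like $V$ in Section~\ref{sec:example}, as the part of a closed set where a continuous function is positive. So we define by recursion a closed set $P_w\subseteq Q$ and a continuous function $\tau_w:Q\to\mathbb R$, and put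
\[
V_w=\{x\in P_w:\tau_w(x)>0\}.
\]
For the empty word let $P_\emptyset=Q$ and $\tau_\emptyset=1$, so that $V_\emptyset=Q$. Given $w$ and a cell $c$ of scale $|w|$, let
\[
\tau_{w,c}=\min(\tau_w,\delta_c)\le1.
\]
For the open letter $\ell=(c,j,\circ)$ put
\[
P_{w\ell}=P_w\cap E_c,\qquad\tau_{w\ell}=\min(\tau_{w,c}-2^{-j},\ 2^{1-j}-\tau_{w,c}),
\]
and for the boundary letter $\ell=(c,j,\bullet)$ put
\[
P_{w\ell}=\{x\in P_w\cap E_c:\tau_{w,c}(x)=2^{-j}\},\qquad\tau_{w\ell}=1.
\]
Then
\begin{equation}\label{eq:V}
\begin{aligned}
V_{w(c,j,\circ)}&=\{x\in P_w\cap E_c:\tau_{w,c}(x)\in J_j^\circ\},\\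
V_{w(c,j,\bullet)}&=\{x\in P_w\cap E_c:\tau_{w,c}(x)=2^{-j}\}.
\end{aligned}
\end{equation}
After a boundary letter the set $V_{w\ell}=P_{w\ell}$ is already closed; there is no boundary to keep away from, and for this reason the function is reset to $1$.

\begin{lemma}\label{lem:split}
Let $w$ be a word.
\begin{itemize}
\item[(i)] If $c$ is a cell of scale $|w|$, then $V_w\cap\hat c=\{x\in P_w\cap E_c:\tau_{w,c}(x)>0\}$.
\item[(ii)] $V_w$ is the disjoint union of the sets $V_{w\ell}$ over all letters $\ell$ of scale $|w|$.
\item[(iii)] If $w'$ extends $w$, then $V_{w'}\subseteq V_w$. If neither of $w,w'$ extends the other, then $V_w\cap V_{w'}=\emptyset$.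
\item[(iv)] Each $x\in Q$ has a unique infinite sequence of letters $\ell_0\ell_1\ell_2\cdots$, its \emph{itinerary}, such that $\ell_t$ has scale $t$ and $x\in V_{\ell_0\cdots\ell_{t-1}}$ for all $t$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Both sides consist of the $x\in P_w\cap E_c$ with $\tau_w(x)>0$ and $\delta_c(x)>0$.

(ii) The sets $V_w\cap\hat c$, with $c$ of scale $|w|$, partition $V_w$. Fix $c$. By (i) and \eqref{eq:V}, each $V_{w(c,j,\circ)}$ and each $V_{w(c,j,\bullet)}$ is contained in $V_w\cap\hat c$. On $V_w\cap\hat c$ the function $\tau_{w,c}$ takes values in $(0,1]$, so by (J3) each point of $V_w\cap\hat c$ lies in exactly one of these sets.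

(iii) The first statement follows from (ii) by induction. For the second, let $v$ be the longest common initial segment of $w$ and $w'$. Then $w$ extends $v\ell$ and $w'$ extends $v\ell'$ for letters $\ell\ne\ell'$, and $V_{v\ell}\cap V_{v\ell'}=\emptyset$ by (ii).

(iv) Start from $V_\emptyset=Q$ and apply (ii) repeatedly.
\end{proof}

\subsection*{Shells and levels}
For a word $w$, a cell $c$ of scale $|w|$ and $j\in\omega$, define the \emph{shell}
\[
S_{w,c,j}=\{x\in P_w\cap E_c:\tau_{w,c}(x)\in J_j\}.
\]
Since $\tau_{w,c}>0$ on the shell, Lemma~\ref{lem:split}(i) gives
\begin{equation}\label{eq:inside}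
S_{w,c,j}\subseteq V_w\cap\hat c\subseteq R_c,
\end{equation}
and \eqref{eq:V} with (J3) gives
\begin{equation}\label{eq:caught}
V_{w(c,j,\circ)}\subseteq S_{w,c,j},\qquad V_{w(c,j,\bullet)}\subseteq S_{w,c,j}\cap S_{w,c,j+1}.
\end{equation}

Let $\varepsilon\in\{0,1\}$. A letter \emph{counts for $\varepsilon$} if it is a boundary letter or an open letter $(c,j,\circ)$ with $j\equiv\varepsilon\pmod2$. By \eqref{eq:caught}, a letter $\ell$ that counts for $\varepsilon$ records a step at which the points of $V_{w\ell}$ fall into a shell of parity $\varepsilon$. Every letter counts for at least one parity, and boundary letters count for both. Let $I^\varepsilon_k$ be the set of triples $(w,c,j)$ such that $w$ is a word, $c$ is a cell of scale $|w|$, $j\in\omega$, $j\equiv\varepsilon\pmod2$, and exactly $k$ letters of $w$ count for $\varepsilon$. Under a standard coding of cells, words and triples by numbers, the sets $I_k^\varepsilon$ are uniformly computable. For $\iota=(w,c,j)$ put $S_\iota=S_{w,c,j}$ and $R_\iota=R_c$.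

To connect this with Section~\ref{sec:example}: there is one cell $c_0$ of scale $0$, with $E_{c_0}=Q$ and $\delta_{c_0}=1$, so every itinerary begins with $\ell_0=(c_0,0,\bullet)$. If $c$ is the cell of scale $1$ with $\hat c=\{0<x_0<\frac12\}$ and $w=\ell_0\,(c,2,\circ)$, then $V_w=V$ and $\tau_w=\tau_V$. Both $\ell_0$ and $w$ have exactly one letter that counts for $1$, so the odd shells computed there for $\delta$ and for $\tau$ all lie on level $I^1_1$.

\begin{lemma}\label{lem:disjoint}
For $\varepsilon\in\{0,1\}$, $k\in\omega$ and distinct $\iota,\iota'\in I^\varepsilon_k$, we have $S_\iota\cap S_{\iota'}=\emptyset$.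
\end{lemma}

\begin{proof}
Let $\iota=(w,c,j)$ and $\iota'=(w',c',j')$.

\emph{Case 1: $w=w'$.} If $c\ne c'$, then $\hat c\cap\hat c'=\emptyset$, and \eqref{eq:inside} applies. If $c=c'$, then $j\ne j'$ have the same parity, so $|j-j'|\ge2$, and $\tau_{w,c}$ cannot lie in both $J_j$ and $J_{j'}$ by (J1).

\emph{Case 2: neither of $w,w'$ extends the other.} Then $V_w\cap V_{w'}=\emptyset$ by Lemma~\ref{lem:split}(iii), and \eqref{eq:inside} applies.

\emph{Case 3: one word properly extends the other,} say $w'$ extends $w\ell$ for a letter $\ell$. Both $w$ and $w'$ have exactly $k$ letters that count for $\varepsilon$, so $\ell$ does not count for $\varepsilon$. Thus $\ell=(c'',j'',\circ)$ with $j''\not\equiv\varepsilon\pmod2$, and in particular $j''\ne j$. By \eqref{eq:inside}, Lemma~\ref{lem:split} and \eqref{eq:V},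
\[
S_{\iota'}\subseteq V_{w'}\subseteq V_{w\ell}\subseteq\hat c''\cap\{x:\tau_{w,c''}(x)\in J^\circ_{j''}\}.
\]
If $c\ne c''$, this set is disjoint from $\hat c\supseteq S_\iota$. If $c=c''$, it is disjoint from $S_\iota$ because $J_j\cap J^\circ_{j''}=\emptyset$ by (J2).
\end{proof}

Case 3 is the reason why boundary letters must count for both parities. By \eqref{eq:caught}, the set $V_{w(c,j,\bullet)}$ lies inside a shell of either parity; if the letter did not raise the level for $\varepsilon$, then the later shells inside $V_{w(c,j,\bullet)}$ would share a level with a shell that contains them.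

Let $X_\varepsilon=\bigcap_k\bigcup_{\iota\in I^\varepsilon_k}S_\iota$.

\begin{lemma}\label{lem:cover}
$Q=X_0\cup X_1$.
\end{lemma}

\begin{proof}
Let $x\in Q$ have itinerary $\ell_0\ell_1\cdots$. Every letter counts for $0$ or for $1$, so there is $\varepsilon$ such that infinitely many $\ell_t$ count for $\varepsilon$. Given $k$, let $\ell_t$ be the $(k+1)$st of them and let $w=\ell_0\cdots\ell_{t-1}$. Then exactly $k$ letters of $w$ count for $\varepsilon$, and $x\in V_{w\ell_t}$. If $\ell_t=(c,j,\circ)$, then $j\equiv\varepsilon\pmod2$, so $(w,c,j)\in I^\varepsilon_k$, and $x\in S_{w,c,j}$ by \eqref{eq:caught}. If $\ell_t=(c,j,\bullet)$, let $j^*$ be the one of $j,j+1$ that has parity $\varepsilon$; then $(w,c,j^*)\in I^\varepsilon_k$ and $x\in S_{w,c,j^*}$ by \eqref{eq:caught}. Hence $x\in X_\varepsilon$.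
\end{proof}

\subsection*{Effective closedness}
The shells are defined by piecewise linear inequalities with rational coefficients, and the failure of such an inequality is witnessed by rational bounds on finitely many coordinates. To make this precise, call a \emph{term} any expression built from the coordinates $x_0,x_1,\dots$ and rational constants by rational linear combinations and by minima of finitely many expressions. A term in $x_0,\dots,x_{n-1}$ defines a function $h:\mathbb R^n\to\mathbb R$, and hence a function on $Q$. Its values at points of $\mathbb Q^n$ are rational and computable from the term and the point.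

\begin{lemma}\label{lem:terms}
There is an effective procedure which, given a term $h$, enumerates finite sets $D\subseteq\omega$ such that, for all $x\in Q$, we have $h(x)<0$ if and only if some enumerated $D$ satisfies $D\subseteq N_x$.
\end{lemma}

\begin{proof}
Let $h$ be a term in $x_0,\dots,x_{n-1}$. By recursion on $h$ we compute a rational $L\ge0$ with $|h(y)-h(z)|\le L\max_{i<n}|y_i-z_i|$ for $y,z\in\mathbb R^n$. A coordinate has $L=1$ and a constant has $L=0$. If $h_1,\dots,h_m$ have constants $L_1,\dots,L_m$, then $\sum_l\alpha_lh_l$ has the constant $\sum_l|\alpha_l|L_l$, and $\min_lh_l$ has the constant $\max_lL_l$ because $|\min_ls_l-\min_lt_l|\le\max_l|s_l-t_l|$.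

For every $p\in\mathbb Q^n$ and rational $\eta>0$ with $h(p)+L\eta<0$, which is decidable, enumerate the set $D_{p,\eta}$ of the $2n$ codes of $(i,p_i-\eta,>)$ and $(i,p_i+\eta,<)$, $i<n$. Note that $D_{p,\eta}\subseteq N_x$ if and only if $|x_i-p_i|<\eta$ for all $i<n$. If $D_{p,\eta}$ is enumerated and $D_{p,\eta}\subseteq N_x$, then $h(x)\le h(p)+L\eta<0$. Conversely, if $h(x)<0$, choose a rational $\eta>0$ with $h(x)+2L\eta<0$ and $p\in\mathbb Q^n$ with $|x_i-p_i|<\eta$ for all $i<n$. Then $h(p)+L\eta\le h(x)+2L\eta<0$, so $D_{p,\eta}$ is enumerated, and $D_{p,\eta}\subseteq N_x$.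
\end{proof}

\begin{lemma}\label{lem:closed}
There is an enumeration operator $\Delta$ such that for every $x\in Q$ and every triple $\iota=(w,c,j)$, with $c$ of scale $|w|$, we have $\iota\in\Delta(N_x)$ if and only if $x\notin S_\iota$.
\end{lemma}

\begin{proof}
From a cell $c$ of scale $r$ we compute the term $\delta_c$ and the equations $2^rx_i-a_i=0$ $(i\in Z)$ that define $E_c$. By recursion on $w$ we compute a term for $\tau_w$ and a finite list of equations $h=0$, with $h$ a term, that define $P_w$: the list for the empty word is empty, an open letter $(c,j,\circ)$ adds the equations of $E_c$, and a boundary letter $(c,j,\bullet)$ adds these and $\tau_{w,c}-2^{-j}=0$. Write each equation $h=0$ as $h\ge0$ and $-h\ge0$. The shell $S_{w,c,j}$ is then defined by the inequalities for $P_w$ and $E_c$ together with $\tau_{w,c}-2^{-j}\ge0$ and $2^{1-j}-\tau_{w,c}\ge0$. So from $\iota$ we compute terms $h_1,\dots,h_m$ such that $x\notin S_\iota$ if and only if $h_l(x)<0$ for some $l$. Let $W'$ consist of the pairs $\langle\iota,D\rangle$ such that the procedure of Lemma~\ref{lem:terms} enumerates $D$ for one of these terms, and let $\Delta=\Gamma_{W'}$.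
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:decomp}]
Fix $\varepsilon$ and consider the levels $I^\varepsilon_k$ with the sets $S_\iota$ and boxes $R_\iota$. Property (P1) is Lemma~\ref{lem:disjoint}, and (P2) is Lemma~\ref{lem:closed}. For (P3), let $\iota=(w,c,j)\in I^\varepsilon_k$. Then $S_\iota\subseteq R_c$ by \eqref{eq:inside}, the data of $R_c$ are read off from $c$, and the scale of $R_c$ is $|w|\ge k$, since $k$ letters of $w$ count for $\varepsilon$. The core is $X_\varepsilon$, and Lemma~\ref{lem:cover} finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:two}(a) and~\ref{thm:main}]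
Let $\Gamma_0,\Gamma_1$ be the operators given by Proposition~\ref{prop:coding} for the two schemes of Proposition~\ref{prop:decomp}. Every $x\in Q$ lies in some $X_\varepsilon$, and then $\Gamma=\Gamma_\varepsilon$ and $g=g_x$ are as required in Theorem~\ref{thm:two}(a). The subspaces $X_0$ and $X_1$ cover $Q$ and embed in $(\omega_{\mathrm{cof}})^\omega$.

The two equations in Theorem~\ref{thm:two}(a) give $\overline{G_g}\le_eN_x$ and $N_x\le_e\overline{G_g}$. So every continuous degree is graph-cototal, and by Theorem~\ref{thm:AIMS} so is every almost total degree.
\end{proof}

\section{A graph-cototal degree that is not almost total}\label{sec:strict}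

We need a total $f$ and a total degree $\mathbf b$ that is not below $\mathbf a=\deg_e(\overline{G_f})$ and does not make $\mathbf a\vee\mathbf b$ total. By Lemma~\ref{lem:basic}, $f$ cannot have a computable bound. We exploit the opposite extreme. As long as only finitely many values of $f$ are fixed, any finite set of pairs that avoids them can be promised to $\overline{G_f}$, because infinitely many values remain available for each new argument. If an operator can be led by such promises to give two values at one argument, we make those promises. If it cannot, then its output can be found without looking at $f$.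

Fix a noncomputable total function $g$, and let $0$ denote the zero function.

\begin{lemma}\label{lem:generic}
There is a total $f$ with the following properties.
\begin{itemize}
\item[(A)] If $h_0\in\{0,g\}$, $h$ is total and $G_h\le_e\overline{G_f}\oplus G_{h_0}$, then $h\le_Th_0$.
\item[(B)] $\overline{G_f}$ is not c.e.\ in $g$.
\end{itemize}
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:strict} from Lemma~\ref{lem:generic}]
Let $\mathbf a=\deg_e(\overline{G_f})$, which is graph-cototal, and $\mathbf b=\deg_e(G_g)$, which is total. If $\mathbf b\le\mathbf a$, then $G_g\le_e\overline{G_f}\oplus G_0$, and (A) with $h_0=0$ makes $g$ computable. So $\mathbf b\not\le\mathbf a$. Suppose that $\mathbf a\vee\mathbf b$ is total, say $\overline{G_f}\oplus G_g\equiv_eG_h$ with $h$ total. Then $h\le_Tg$ by (A) with $h_0=g$, so $\overline{G_f}\le_eG_h\le_eG_g$ by (E3). By (E3) again, $\overline{G_f}$ is c.e.\ in $g$, contrary to (B). Hence $\mathbf a$ is not almost total.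
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:generic}]
A \emph{condition} is a pair $(\sigma,M)$, where $\sigma$ is a finite partial function from $\omega$ to $\omega$ and $M\subseteq\omega$ is a finite set with $M\cap G_\sigma=\emptyset$. The set $M$ holds the pairs promised to $\overline{G_f}$. A condition $(\sigma',M')$ \emph{extends} $(\sigma,M)$ if $\sigma\subseteq\sigma'$ and $M\subseteq M'$. We build conditions $(\sigma_s,M_s)$, starting from $(\emptyset,\emptyset)$, each extending the previous one, and let $f=\bigcup_s\sigma_s$. All promises are kept: $M_s\cap G_{\sigma_t}=\emptyset$ for all $t\ge s$ since $M_s\subseteq M_t$, and therefore $M_s\subseteq\overline{G_f}$. The following tasks are countably many; we list them in a sequence and devote one stage to each. Let $(\sigma,M)$ be the condition at the start of the stage.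

\emph{Task $T_k$, for $k\in\omega$.} If $k\notin\operatorname{dom}(\sigma)$, extend $\sigma$ by $\sigma(k)=m$ for some $m$ with $\langle k,m\rangle\notin M$. Such an $m$ exists because $M$ is finite.

\emph{Task $A_{\Gamma,h_0}$, for an enumeration operator $\Gamma$ and $h_0\in\{0,g\}$.} Ask whether there are $n$, $m\ne m'$ and finite sets $D,D'$ disjoint from $G_\sigma$ with
\[
\langle n,m\rangle\in\Gamma(D\oplus G_{h_0})\qquad\text{and}\qquad\langle n,m'\rangle\in\Gamma(D'\oplus G_{h_0}).
\]
If so, pass to the condition $(\sigma,M\cup D\cup D')$. If not, keep $(\sigma,M)$.

\emph{Task $B_Y$, for a set $Y$ that is c.e.\ in $g$.} Pick $k\notin\operatorname{dom}(\sigma)$. If there is exactly one $m$ with $\langle k,m\rangle\notin Y$, extend $\sigma$ by $\sigma(k)=m'$ for some $m'\ne m$ with $\langle k,m'\rangle\notin M$. Otherwise keep $(\sigma,M)$.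

The tasks $T_k$ make $f$ total.

For (B), let $Y$ be c.e.\ in $g$ and let $k$ be the number picked for $B_Y$. There is exactly one $m'$ with $\langle k,m'\rangle\notin\overline{G_f}$, namely $f(k)$. If the number of $m$ with $\langle k,m\rangle\notin Y$ is not one, then $Y\ne\overline{G_f}$ for this reason. If there is exactly one such $m$, then $f(k)\ne m$ by construction, so $\langle k,m\rangle\in\overline{G_f}\setminus Y$.

For (A), let $h$ be total with $G_h=\Gamma(\overline{G_f}\oplus G_{h_0})$, and let $(\sigma,M)$ be the condition at the start of the stage for $A_{\Gamma,h_0}$. The answer at that stage was no. Otherwise $D\cup D'\subseteq\overline{G_f}$, and by monotonicity (E1) both $\langle n,m\rangle$ and $\langle n,m'\rangle$ would lie in $G_h$, although $m\ne m'$. So for each $n$ there is at most one $m$ such that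
\begin{equation}\label{eq:search}
\langle n,m\rangle\in\Gamma(D\oplus G_{h_0})\quad\text{for some finite $D$ disjoint from $G_\sigma$.}
\end{equation}
The value $m=h(n)$ satisfies \eqref{eq:search}: by (E1) there is a finite $D\subseteq\overline{G_f}$ with $\langle n,h(n)\rangle\in\Gamma(D\oplus G_{h_0})$, and $D$ is disjoint from $G_\sigma\subseteq G_f$. The set of pairs $\langle n,m\rangle$ satisfying \eqref{eq:search} is c.e.\ in $h_0$, since $\sigma$ is a fixed finite object and $h_0$ decides $G_{h_0}$. To compute $h(n)$ from $h_0$, enumerate this set until a pair $\langle n,m\rangle$ appears, and output $m$. Hence $h\le_Th_0$.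
\end{proof}

\begin{thebibliography}{9}

\bibitem{AIMS}
U.~Andrews, G.~Igusa, J.~S.~Miller, M.~I.~Soskova,
\emph{Characterizing the continuous degrees},
Israel J. Math. 234 (2019), 743--767.

\bibitem{Kihara}
Takayuki Kihara,
\emph{Effective forcing with Cantor manifolds},
arXiv:1702.02630 (2017).

\bibitem{Miller}
J.~S.~Miller,
\emph{Degrees of unsolvability of continuous functions},
J. Symb. Logic 69 (2004).

\end{thebibliography}
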